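# Two commuting completions of a real symmetric pair: where complex entries save a dimension

## 1. The guess that real data need only real completions, tested for $n\le 3$

Take two real symmetric matrices $A_1,A_2$ that do not commute. We may border each of them with $p$ extra rows and columns, and we want the enlarged matrices to commute. How small can $p$ be, and does it help to allow complex entries in the border? Since the data are real, one first guesses that it does not help. Let us make this precise and test it.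

**Definition (the two defects).** Let $A_1=A_1^T$, $A_2=A_2^T$ be in $\mathbb R^{n\times n}$. The *commuting Hermitian defect* $\operatorname{chd}(A_1,A_2)$ is the minimal $p\ge0$ such that there are commuting Hermitian matrices
$$B_1=\begin{bmatrix}A_1&*\\ *&*\end{bmatrix},\qquad B_2=\begin{bmatrix}A_2&*\\ *&*\end{bmatrix}\in\mathbb C^{(n+p)\times(n+p)} .$$
The *commuting symmetric defect* $\operatorname{csd}(A_1,A_2)$ is the minimal $p\ge0$ such that there are commuting real symmetric matrices of this shape in $\mathbb R^{(n+p)\times(n+p)}$.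

A matrix $B=B_1+iB_2$ with $B_1,B_2$ Hermitian is normal exactly when $B_1,B_2$ commute. So $\operatorname{chd}(A_1,A_2)$ is the normal defect of $A_1+iA_2$, the least number of rows and columns to add in order to reach a normal matrix. Similarly $\operatorname{csd}$ counts the rows and columns needed to reach a normal matrix that is also complex symmetric. Clearly $\operatorname{csd}\ge\operatorname{chd}$. A completion with $p$ gives one with $p+1$, by appending zero rows and columns.

The question, from D. S. Kaliuzhnyi-Verbovetskyi, I. M. Spitkovsky and H. J. Woerdeman, "Matrices with normal defect one", arXiv:0903.0090 (2009), is whether $\operatorname{csd}(A_1,A_2)=\operatorname{chd}(A_1,A_2)$ for every real symmetric pair. It is known that $\operatorname{csd}=1$ if and only if $\operatorname{chd}=1$; we prove this in Section 2.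

**Reformulation by rectangular isometries.** Commuting real symmetric matrices are simultaneously diagonalizable by an orthogonal matrix: $B_k=UD_kU^T$. If $V$ denotes the first $n$ rows of $U$, then $A_k=VD_kV^T$. Conversely, a real $V$ with orthonormal rows extends to an orthogonal matrix. Hence
$$\operatorname{csd}\le p\iff A_k=VD_kV^T,\ V\in\mathbb R^{n\times(n+p)},\ VV^T=I,\ D_k\text{ real diagonal}\quad(k=1,2). \tag{1}$$
In the same way, $\operatorname{chd}\le p$ iff $A_k=VD_kV^*$ with $V\in\mathbb C^{n\times(n+p)}$, $VV^*=I$ and $D_k$ real diagonal. If the columns of $V$ are $v_j$ and the diagonal entries of $(D_1,D_2)$ are the *nodes* $(d_{1j},d_{2j})\in\mathbb R^2$, then (1) says $\sum_j v_jv_j^T=I$ and $\sum_j d_{kj}v_jv_j^T=A_k$.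

**The first tests.** If $\operatorname{chd}=0$, the $A_k$ commute and $\operatorname{csd}=0$. For $n=1$ both defects are $0$. For $n=2$ take
$$A_1=\begin{bmatrix}1&0\\0&-1\end{bmatrix},\quad A_2=\begin{bmatrix}0&1\\1&0\end{bmatrix},\qquad B_1=\begin{bmatrix}1&0&\sqrt2\\0&-1&0\\\sqrt2&0&0\end{bmatrix},\quad B_2=\begin{bmatrix}0&1&0\\1&0&-\sqrt2\\0&-\sqrt2&0\end{bmatrix}.$$
The $A_k$ do not commute. One computes
$$B_1B_2=\begin{bmatrix}0&-1&0\\-1&0&\sqrt2\\0&\sqrt2&0\end{bmatrix},$$
which is symmetric, so $B_1B_2=(B_1B_2)^T=B_2B_1$. Both defects are $1$. This example has a picture that will return. Put mass $\frac13$ on each of the points $(2,0),(-1,\sqrt3),(-1,-\sqrt3)$, and let $x,y$ be the coordinate functions. In the orthonormal basis $x/\sqrt2,\,-y/\sqrt2,\,1$ of the functions on the triangle, multiplication by $x$ and by $y$ have the matrices $B_1$ and $B_2$. The $A_k$ are the compressions of these multiplications to the orthogonal complement of the constants.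

**Proposition 1.** (a) $\operatorname{csd}\le n-1$ always; hence $\operatorname{csd}=\operatorname{chd}$ for $n\le3$.
(b) $\operatorname{csd}(A_1\oplus A_1,A_2\oplus A_2)\le2\operatorname{chd}(A_1,A_2)$.

**Proof of (a), the bound.** We exhibit $2n-1$ vectors and nodes as in (1). Write $A_1=\sum_i\alpha_ia_ia_i^T$ with $\{a_i\}$ orthonormal. Put $c_1=\alpha_1$, let $c_2\in\mathbb R$ be arbitrary, and let
$$G=a_1a_1^T+\tfrac12\sum_{i\ge2}a_ia_i^T>0 .$$
The symmetric matrix $G^{-1/2}(A_2-c_2I)G^{-1/2}$ has the form $\sum_j\nu_jf_jf_j^T$ with $\{f_j\}$ orthonormal. Take the $n-1$ vectors $a_i/\sqrt2$ ($i\ge2$) with nodes $(2\alpha_i-c_1,\,c_2)$, and the $n$ vectors $G^{1/2}f_j$ with nodes $(c_1,\,c_2+\nu_j)$. Then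
$$\sum vv^T=\tfrac12\sum_{i\ge2}a_ia_i^T+G=I .$$
Weighting by first coordinates gives $c_1I+\sum_{i\ge2}\tfrac12(2\alpha_i-2c_1)a_ia_i^T=c_1I+\sum_{i\ge2}(\alpha_i-c_1)a_ia_i^T=A_1$, because $\alpha_1=c_1$. Weighting by second coordinates gives $c_2I+G^{1/2}\bigl(\sum_j\nu_jf_jf_j^T\bigr)G^{1/2}=A_2$. So $n+p=2n-1$ works, that is, $p=n-1$.

For $n\le3$ we get $\operatorname{csd}\le2$. If $\operatorname{chd}\ge2$, then $2\le\operatorname{chd}\le\operatorname{csd}\le2$. If $\operatorname{chd}\le1$, equality is Lemma 2 below.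

**Proof of (b).** Let $B_k=\mathrm P_k+i\mathrm Q_k$ be commuting Hermitian completions of size $n+p$, split into real and imaginary parts. Then $\mathrm P_k$ is symmetric and $\mathrm Q_k$ is skew, so
$$\begin{bmatrix}\mathrm P_k&-\mathrm Q_k\\\mathrm Q_k&\mathrm P_k\end{bmatrix}$$
is real symmetric of size $2n+2p$. The map $\mathrm P+i\mathrm Q\mapsto\begin{bmatrix}\mathrm P&-\mathrm Q\\\mathrm Q&\mathrm P\end{bmatrix}$ respects products, so these two matrices commute. Their principal submatrix on the indices $\{1,\dots,n\}\cup\{n+p+1,\dots,2n+p\}$ is $A_k\oplus A_k$, because the north-western block of $\mathrm P_k$ is $A_k$ and that of $\mathrm Q_k$ is $0$. $\square$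

Part (b) is what taking real and imaginary parts gives. It would prove the guess if $\operatorname{csd}(A\oplus A)$ were always $2\operatorname{csd}(A)$, and this is the step for which we have no argument. It will turn out to be false.

## 2. Phases make a complex line real, but not a complex plane

**Lemma 2.** If $\operatorname{chd}\le1$, then $\operatorname{csd}=\operatorname{chd}$.

**Proof.** The case $\operatorname{chd}=0$ was treated. Let $A_k=VD_kV^*$ with $V\in\mathbb C^{n\times(n+1)}$, $VV^*=I$, $\ker V=\mathbb Cu$.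

**Step 1: make the kernel real.** Let $\Phi$ be a diagonal unitary matrix. It commutes with $D_k$, so $A_k=(V\Phi^*)D_k(V\Phi^*)^*$, and $\ker(V\Phi^*)=\mathbb C\,\Phi u$. Choosing the phases in $\Phi$ suitably, we may assume that $u$ is real.

**Step 2: replace $V$ by a real matrix, at the price of a unitary.** Let $V'$ be a real matrix whose $n$ rows form an orthonormal basis of $u^\perp\subset\mathbb R^{n+1}$, and put $Q=VV'^T$. Since $V'^TV'$ is the projection onto $u^\perp$ and $Vu=0$, we have $QV'=V$. Also $QQ^*=VV'^TV'V^*=VV^*=I$. So $Q$ is unitary and $A_k=QA'_kQ^*$, where $A'_k=V'D_kV'^T$ is real symmetric.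

**Step 3: replace the unitary by an orthogonal matrix.** Write $Q=S+iT$ with $S,T$ real. Comparing real and imaginary parts in $A_kQ=QA'_k$ gives $A_kS=SA'_k$ and $A_kT=TA'_k$. The polynomial $\det(S+\tau T)$ is nonzero at $\tau=i$, so it is nonzero at some real $\tau$. For this $\tau$, the real matrix $G=S+\tau T$ is invertible and $A_kG=GA'_k$. Transposing, $G^TA_k=A'_kG^T$, so $G^TG\,A'_k=G^TA_kG=A'_k\,G^TG$. Then $(G^TG)^{-1/2}$ also commutes with $A'_k$, and $O=G(G^TG)^{-1/2}$ is orthogonal with $A_kO=OA'_k$. Hence $A_k=(OV')D_k(OV')^T$ and $\operatorname{csd}\le1$. Since $\operatorname{csd}\ge\operatorname{chd}$, equality follows. $\square$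

Try the same for $p=2$. Steps 2 and 3 never use that the kernel is a line, only that it is spanned by real vectors. Step 1 is where the proof stops: diagonal phases cannot make every plane real. For a plane spanned by $u,u'\in\mathbb C^N$ put $p_{ij}=u_iu'_j-u_ju'_i$. A change of basis multiplies all $p_{ij}$ by one constant, and phases multiply $p_{ij}$ by $\phi_i\phi_j$. So the quotient
$$\rho=\frac{p_{13}\,p_{24}}{p_{14}\,p_{23}}$$
(when defined) is unchanged by both, and it is real if the plane can be made real. For $u=(1,0,1,1)$ and $u'=(0,1,1,i)$ we get $p_{13}=1$, $p_{24}=-1$, $p_{14}=i$, $p_{23}=-1$, so $\rho=-i$. No phases make this plane real.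

This only stops one argument: the $A_k$ must be real as well, and a given pair may have other completions. But it tells us what to build: a complex plane that is not real up to phases, with a *real* compression to its orthogonal complement. The guess is in fact wrong, and here is what we shall prove.

**Theorem 3.** For every $n\ge15$ there are real symmetric $A_1,A_2\in\mathbb R^{n\times n}$ with $\operatorname{chd}(A_1,A_2)=2$ and $\operatorname{csd}(A_1,A_2)=3$.

**Theorem 4.** If $\operatorname{chd}\le1$, then $\operatorname{csd}=\operatorname{chd}$. For every $p\ge2$ there is a real symmetric pair with $\operatorname{chd}=p$ and $\operatorname{csd}=p+1$.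

The construction is explicit; one explicit pair has $n=23$. By Proposition 1(b), the pairs $A=(A_1,A_2)$ of Theorem 3 satisfy $\operatorname{csd}(A\oplus A)\le4<6=2\operatorname{csd}(A)$.

## 3. The block equations and bivectors

We need $\operatorname{csd}\le p$ in a form where we can compute. Let $F=\mathbb R^p$, let $X_k:F\to\mathbb R^n$ be linear and let $C_k$ be symmetric on $F$. Multiplying out, the matrices $B_k=\begin{bmatrix}A_k&X_k\\X_k^T&C_k\end{bmatrix}$ commute if and only if
$$X_1X_2^T-X_2X_1^T=-[A_1,A_2], \tag{2}$$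
$$A_1X_2-A_2X_1=X_2C_1-X_1C_2, \tag{3}$$
$$X_1^TX_2-X_2^TX_1+[C_1,C_2]=0. \tag{4}$$
In the Hermitian case, replace $T$ by $*$ and $\mathbb R$ by $\mathbb C$. We may use any orthonormal basis of $F$, and $\mathbb R^n$ may be any $n$-dimensional Euclidean space.

**Definition (bivector).** $u\wedge v:=uv^T-vu^T$, that is, $(u\wedge v)h=\langle h,v\rangle u-\langle h,u\rangle v$.

For instance, for the standard basis of $\mathbb R^2$ we have $e_1\wedge e_2=\begin{bmatrix}0&1\\-1&0\end{bmatrix}$. We use three facts of linear algebra. If $u,v$ are independent, $u\wedge v$ has rank $2$ and range $\operatorname{span}(u,v)$. If $f_1,\dots,f_m$ are independent, the $f_i\wedge f_j$ with $i<j$ are independent. If $f_1,\dots,f_k,g_1,\dots,g_k$ are independent and $M$ is a $k\times k$ matrix, then $\sum M_{im}f_i\wedge g_m$ has rank $2\operatorname{rank}M$, because it is $L\begin{bmatrix}0&M\\-M^T&0\end{bmatrix}L^T$ with the injective $L=[f_1\cdots f_k\ g_1\cdots g_k]$. Finally, for any orthonormal basis $(e_j)$ of $F$, the left side of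 (2) is $\sum_jX_1e_j\wedge X_2e_j$.

## 4. Polynomials of degree at most four on a finite set

Following the triangle picture, we look for pairs among the compressions of multiplication operators on a finite set. Let $\mu=\sum_{z\in Z}w_z\delta_z$ be a probability measure with finite support $Z\subset\mathbb R^2$, $|Z|=N$, all $w_z>0$, such that

* **(H1)** $\int x=\int y=\int xy=0$, $\int x^2=\int y^2=1$, $\int x^3=\int x^2y=\int xy^2=\int y^3=0$;
* **(H2)** no nonzero real polynomial of degree $\le4$ vanishes on $Z$.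

Let $\mathcal F$ be the space of real functions on $Z$ with $\langle f,g\rangle=\int fg\,d\mu$, and let $P_d\subset\mathcal F$ be the polynomials of degree $\le d$. The meaning of (H2) is that, for $d\le4$, an element of $P_d$ *is* a polynomial: its coefficients and homogeneous parts are determined by its values on $Z$. On $\{-1,0,1\}^2$ this fails, since there $x^3=x$. By splitting into real and imaginary parts, (H2) also holds for complex polynomials.

**An explicit set.** Take $Z=\{-\sqrt2,-\frac1{\sqrt2},0,\frac1{\sqrt2},\sqrt2\}^2$ with all weights $\frac1{25}$, so $N=25$. We have $\int x^2=\frac15(2+\frac12+0+\frac12+2)=1$, likewise for $y$, and the moments that must vanish do so by symmetry. For (H2), a polynomial of degree $\le4$ in each variable that vanishes on a $5\times5$ grid is $0$.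

**All $N\ge17$.** Take $Z=\{\pm z_1,\dots,\pm z_m\}$ with $m\ge9$, or $Z=\{0,\pm z_1,\dots,\pm z_m\}$ with $m\ge8$, generic $z_j$ and uniform weights. These give all even $N\ge18$ and all odd $N\ge17$. If a polynomial of degree $\le4$ vanishes on $Z=-Z$, so do its even and odd parts. There are $1+3+5=9$ even monomials of degree $\le4$ and $2+4=6$ odd ones. If $0\in Z$, the constant term of the even part is zero, which leaves $8$ even monomials. Linearly independent polynomials have a determinant of evaluations that is not identically zero. So for generic points the evaluation matrices at $9$ (respectively $8$) and at $6$ of the $z_j$ are nonsingular, both parts vanish, and (H2) holds. Odd moments vanish by symmetry. The matrix of second moments is positive definite, since by (H2) no nonzero linear form vanishes on $Z$. An invertible linear change of coordinates turns it into $I$ and keeps the symmetry and (H2). So (H1) holds.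

## 5. Adjoining the complex vector $\alpha x+i\beta$

Let $E=P_1^\perp\subset\mathcal F$ and let $\pi$ be the orthogonal projection of $\mathcal F$ onto $E$, so $\ker\pi=P_1$. By (H1), $1,x,y$ are orthonormal, and the third moments vanish, so
$$a:=\pi(x^2)=x^2-1,\qquad b:=\pi(xy)=xy,\qquad c:=\pi(y^2)=y^2-1 .$$
The compressions of multiplication by $x$ and $y$ to $E$ have codimension $3$. We want to give one dimension back, with a unit vector from the span of $1$ and $x$, chosen complex but such that the compression stays real. Fix $\alpha,\beta>0$ with $\alpha^2+\beta^2=1$ and try $\alpha x+i\beta$. The entries of the compression against $f\in E$ see only $\alpha x$, because $x\cdot1$ and $y\cdot1$ are orthogonal to $E$. The diagonal entry sees only $|\alpha x+i\beta|^2$. So the $i$ leaves no trace in the matrix. It is still not idle: with the real vector $\alpha x+\beta$, the diagonal entry for multiplication by $x$ would be $\int x(\alpha x+\beta)^2=2\alpha\beta\ne0$, whereas $\int x|\alpha x+i\beta|^2=0$.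

**The pair.** Let $\mathcal H=E\oplus\mathbb Rr$ with $r$ a unit vector orthogonal to $E$; so $n=\dim\mathcal H=N-2$. With $x_1=x$, $x_2=y$, $g_1=a$, $g_2=b$ define
$$A_kf=\pi(x_kf)+\alpha\langle f,g_k\rangle r\quad(f\in E),\qquad A_kr=\alpha g_k . \tag{5}$$
These are real symmetric operators, since $\langle A_kf,r\rangle=\alpha\langle f,g_k\rangle=\langle f,A_kr\rangle$. In an orthonormal basis of $\mathcal H$ they are matrices. Since $N\ge17$ is arbitrary, $n\ge15$ is arbitrary; the grid gives $n=23$.

**Step 1: $\operatorname{chd}\le2$.** Let $\iota:\mathcal H_{\mathbb C}\to\mathcal F_{\mathbb C}$, $\iota(f+\rho r)=f+\rho(\alpha x+i\beta)$. It is isometric, because $\alpha x+i\beta\in(P_1)_{\mathbb C}\perp E_{\mathbb C}$ and $\int(\alpha^2x^2+\beta^2)=1$. Let $M_k$ be multiplication by $x_k$; these are commuting Hermitian operators. For real $f\in E$,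
$$\int x_k(\alpha x+i\beta)f=\alpha\langle g_k,f\rangle+i\beta\langle x_k,f\rangle=\alpha\langle g_k,f\rangle,\qquad\int x_k(\alpha^2x^2+\beta^2)=0 ,$$
so $\iota^*M_k\iota=A_k$. As $\dim\mathcal F_{\mathbb C}=N=n+2$, $\operatorname{chd}\le2$.

**Step 2: $\operatorname{csd}\le3$.** Here we replace the phase between $x$ and $1$ by orthogonality in an extra dimension. The real map $f+\rho r\mapsto(f+\alpha\rho x)\oplus\beta\rho\in\mathcal F\oplus\mathbb R$ is isometric. It compresses the commuting symmetric operators $M_k\oplus0$ to $A_k$: the entries against $f\in E$ are $\alpha\langle x_kx,f\rangle=\alpha\langle g_k,f\rangle$, and the $(r,r)$ entry is $\alpha^2\int x_kx^2=0$. As $\dim(\mathcal F\oplus\mathbb R)=n+3$, $\operatorname{csd}\le3$.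

**The phase trick fails for this completion.** The kernel of $V=\iota^*$ is spanned by $y$ and $h=\beta x-i\alpha$; indeed $\int(\alpha x+i\beta)\overline{(\beta x-i\alpha)}=\alpha\beta+i\beta\cdot i\alpha=0$. On the grid put $t=\frac1{\sqrt2}$ and take the four points $z_1=(0,0)$, $z_2=(0,t)$, $z_3=(0,-t)$, $z_4=(t,t)$. With $p_{ij}=y(z_i)h(z_j)-y(z_j)h(z_i)$ we find $p_{12}=i\alpha t$, $p_{13}=-i\alpha t$, $p_{24}=\beta t^2$, $p_{34}=-\beta t^2+2i\alpha t$. So the invariant quotient $p_{12}p_{34}/(p_{13}p_{24})=1-2i\alpha/(\beta t)$ is not real. (The coordinates of a function in the orthonormal basis of point masses are its values times positive numbers, which cancel here.)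

This concerns one completion. It remains to show that *no* real completion with $p=2$ exists. Then $\operatorname{csd}=3$, Lemma 2 excludes $\operatorname{chd}\le1$, and $\operatorname{chd}=2$.

## 6. The commutator and the growth of degree

**Step 1: the commutator has rank two.** Put $d:=c-\beta^2a$. For $f\in E$ we have $\langle xf,1\rangle=\langle yf,1\rangle=0$, so
$$\pi(yf)=yf-\langle f,b\rangle x-\langle f,c\rangle y,\qquad\pi(xf)=xf-\langle f,a\rangle x-\langle f,b\rangle y .$$
By (5) and $\pi(x^2)=a$, $\pi(xy)=b$, $\pi(y^2)=c$,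
$$A_1A_2f=\pi(xyf)-\langle f,b\rangle a-\langle f,c\rangle b+\alpha\langle yf,a\rangle r+\alpha^2\langle f,b\rangle a,$$
$$A_2A_1f=\pi(xyf)-\langle f,a\rangle b-\langle f,b\rangle c+\alpha\langle xf,b\rangle r+\alpha^2\langle f,a\rangle b .$$
The $r$-terms agree, because $\langle yf,a\rangle=\langle f,x^2y\rangle-\langle f,y\rangle=\langle f,x^2y\rangle=\langle xf,b\rangle$. With $1-\alpha^2=\beta^2$ we get
$$[A_1,A_2]f=\langle f,b\rangle(c-\beta^2a)-\langle f,c-\beta^2a\rangle b=\langle f,b\rangle d-\langle f,d\rangle b .$$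
On $r$ we have $[A_1,A_2]r=\alpha(A_1b-A_2a)$, and
$$A_1b-A_2a=\pi(xb-ya)+\alpha(\langle b,a\rangle-\langle a,b\rangle)r=\pi(y)=0 . \tag{6}$$
Thus $[A_1,A_2]=d\wedge b$. For later use we compute the companion of (6). Since $\langle a,c\rangle-\langle b,b\rangle=\int(1-x^2-y^2)=-1$,
$$A_1c-A_2b=\pi(xc-yb)+\alpha(\langle c,a\rangle-\langle b,b\rangle)r=\pi(-x)-\alpha r=-\alpha r . \tag{7}$$

**Step 2: $A_k$ raises the degree like multiplication.** For $h=f+\rho r\in\mathcal H$ write $h_E=f$. Since $\ker\pi=P_1$ and $g_k\in P_2$,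
$$(A_kh)_E\in x_kh_E+P_2 . \tag{8}$$

**Step 3: a lemma on quadratic forms.** Put $S:=\operatorname{span}(b,d)$. Its elements are determined by their quadratic parts, which range over $Q:=\operatorname{span}(xy,\;y^2-\beta^2x^2)$.

**Lemma 5.** If $q_1,q_2\in Q$ and $xq_2=yq_1$, then $q_1=q_2=0$. This holds over $\mathbb R$ and over $\mathbb C$.

**Proof.** Since $x$ divides $yq_1$, we have $q_1=xl$ and then $q_2=yl$, with $l=sx+ty$. Now $sx^2+txy\in Q$ has no $y^2$ term. Elements of $Q$ without $y^2$ term are multiples of $xy$, so $s=0$. Then $q_2=ty^2\in Q$ has no $x^2$ term, which forces $t=0$ as $\beta\ne0$. $\square$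

## 7. A real completion with $p=2$: the range of $X_1$ and $X_2$ has dimension three

Suppose from now on, until the end of Section 10, that there is a real completion with $p=2$, $F=\mathbb R^2$. By (2), for any orthonormal basis $e_1,e_2$ of $F$,
$$X_1e_1\wedge X_2e_1+X_1e_2\wedge X_2e_2=b\wedge d . \tag{9}$$
Let $R=\operatorname{ran}X_1+\operatorname{ran}X_2$, and $R_E=\{h_E:h\in R\}$. By (9), $R\supset S$. The right side of (3) maps into $R$, so (8) gives, for all $\varphi\in F$,
$$x(X_2\varphi)_E-y(X_1\varphi)_E\in R_E+P_2 . \tag{10}$$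
This is the main tool: the left side wants to have higher degree than the right side allows.

**Step 1: $\dim R\neq4$.** If $\dim R=4$, then $W=[X_1\ X_2]$ is injective on $\mathbb R^4$, and $X_1X_2^T-X_2X_1^T=W\begin{bmatrix}0&I\\-I&0\end{bmatrix}W^T$ has rank $4$. But $b\wedge d$ has rank $2$.

**Step 2: $\dim R\ne2$.** If $\dim R=2$, then $R=S\subset P_2$. So the right side of (10) is $P_2$, and the quadratic parts $q_k\in Q$ of $X_k\varphi$ satisfy $xq_2-yq_1=0$ by (H2). Lemma 5 gives $q_1=q_2=0$, hence $X_k\varphi=0$, for all $\varphi$. Then $R=0$, a contradiction.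

So $\dim R=3$. Choose $e\in R\setminus S$, and let $\varepsilon:R\to\mathbb R$ be linear with $\ker\varepsilon=S$ and $\varepsilon(e)=1$. Put $\varepsilon_k=\varepsilon\circ X_k\in F^*$. They are not both $0$, as otherwise $R\subset S$. Note that $R_E+P_2=\mathbb Re_E+P_2$.

**Step 3: $\varepsilon_1,\varepsilon_2$ are not linearly dependent.** Suppose $\varepsilon_k=\zeta_k\eta$ with $\eta\ne0$ and $(\zeta_1,\zeta_2)\ne0$. Let $\varphi_0$ span $\ker\eta$ and let $\eta(\varphi_1)=1$. Then $X_k\varphi_0\in S$. If both $X_k\varphi_0$ vanish, then $R=\operatorname{span}(X_1\varphi_1,X_2\varphi_1)$ has dimension $\le2$, a contradiction. Otherwise, by Lemma 5, $x(X_2\varphi_0)_E-y(X_1\varphi_0)_E$ is a polynomial of degree exactly $3$. By (10) it lies in $\tau e_E+P_2$ for some $\tau$, and necessarily $\tau\ne0$. So $e_E$ is a cubic polynomial with nonzero cubic part $\kappa$, and $R_E\subset P_3$. Now $X_k\varphi_1\in\zeta_ke+S$, and $xS,yS\subset P_3$, so (10) for $\varphi_1$ gives $(\zeta_2x-\zeta_1y)e_E\in P_3$. The left side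 is a polynomial of degree $\le4$ with quartic part $(\zeta_2x-\zeta_1y)\kappa$. By (H2) this product of two nonzero polynomials is $0$, a contradiction.

## 8. The normal form of $X_1$ and $X_2$

Now $\varepsilon_1,\varepsilon_2$ are linearly independent, so $(\varepsilon_1,\varepsilon_2):F\to\mathbb R^2$ is onto.

**Step 1: $e_E$ is a quadratic polynomial except possibly at one point.** Take $\varphi$ with $(\varepsilon_1,\varepsilon_2)(\varphi)=(0,1)$. Then $X_1\varphi\in S$ and $X_2\varphi\in e+S$, and (10) says $xe_E\in\mathbb Re_E+P_3$. With $(1,0)$ in place of $(0,1)$ we get the same for $ye_E$. So there are $\lambda,\mu\in\mathbb R$ (the letter $\mu$ is a number from here on) and $c_1,c_2\in P_3$ with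
$$(x-\lambda)e_E=c_1,\qquad(y-\mu)e_E=c_2\qquad\text{on }Z .$$
Hence $(y-\mu)c_1=(x-\lambda)c_2$ on $Z$, and by (H2) as polynomials. Since $x-\lambda$ and $y-\mu$ are coprime, $c_1=(x-\lambda)q$ and $c_2=(y-\mu)q$ with $q\in P_2$. So $e_E-q$ is annihilated on $Z$ by $x-\lambda$ and by $y-\mu$: it vanishes on $Z\setminus\{z_0\}$, $z_0=(\lambda,\mu)$. Let $\delta$ be the indicator function of $z_0$ if $z_0\in Z$, and $\delta=0$ otherwise. Then
$$e_E\in P_2+\mathbb R\delta,\qquad R_E\subset P_2+\mathbb R\delta .$$
If $z_0\in Z$, then $\delta\notin P_3$. Otherwise $(x-\lambda)\delta$ would be a nonzero polynomial of degree $\le4$ vanishing on $Z$. So the $P_2$-component of $h_E$ is well defined for $h\in R$. Let $\operatorname{top}(h)$ be the quadratic part of this component; $\operatorname{top}$ is a linear map from $R$ to the quadratic forms.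

**Step 2: $\operatorname{top}$ is an isomorphism.** For $\varphi\in F$ write $(X_k\varphi)_E=p_k+\theta_k\delta$ with $p_k\in P_2$. Since $x\delta=\lambda\delta$ and $y\delta=\mu\delta$, (10) gives $xp_2-yp_1\in P_2+\mathbb R\delta$. This function is in $P_3$ and $\delta\notin P_3$ (or $\delta=0$), so $xp_2-yp_1\in P_2$. Comparing cubic parts, $x\operatorname{top}(X_2\varphi)=y\operatorname{top}(X_1\varphi)$. Thus
$$\operatorname{top}(X_1\varphi)=x\,l(\varphi),\quad\operatorname{top}(X_2\varphi)=y\,l(\varphi),\quad l(\varphi)=s(\varphi)x+t(\varphi)y,\qquad s,t\in F^* . \tag{11}$$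
If $\operatorname{top}$ were not injective on $R$, then $\dim\operatorname{top}(R)\le2$, so $\operatorname{top}(R)=\operatorname{top}(S)=Q$. Lemma 5, applied to $xl(\varphi),yl(\varphi)\in Q$, would give $l\equiv0$ and $\operatorname{top}(R)=0$, a contradiction. So $\operatorname{top}$ maps the three-dimensional $R$ isomorphically onto the quadratic forms.

**Step 3: solve (9).** Let $\hat a,\hat c\in R$ have tops $x^2,y^2$. The element of $R$ with top $xy$ is $b$, and $\hat c-\beta^2\hat a=d$, as both sides have top $y^2-\beta^2x^2$. By (11),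
$$X_1\varphi=s(\varphi)\hat a+t(\varphi)b,\qquad X_2\varphi=s(\varphi)b+t(\varphi)\hat c ,$$
and (9) reads
$$|s|^2\,\hat a\wedge b+\langle s,t\rangle\,\hat a\wedge\hat c+|t|^2\,b\wedge\hat c=b\wedge(\hat c-\beta^2\hat a)=b\wedge\hat c+\beta^2\,\hat a\wedge b .$$
The three bivectors are independent, so $|s|=\beta$, $|t|=1$, $s\perp t$. In the orthonormal basis $e_1,e_2$ of $F$ dual to $s/\beta,t$,
$$X_1e_1=\beta\hat a,\qquad X_1e_2=b,\qquad X_2e_1=\beta b,\qquad X_2e_2=\hat c . \tag{12}$$

**Step 4: how far $\hat a$ is from $a$.** The vector $\hat a_E\in E$ lies in $x^2+P_1+\mathbb R\delta$. Applying $\pi$, we get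
$$\hat a=a+\psi+\sigma r,\qquad\hat c=d+\beta^2\hat a=c+\beta^2\psi+\beta^2\sigma r,\qquad\psi=\theta\,\pi(\delta),\quad\sigma,\theta\in\mathbb R . \tag{13}$$

**Step 5: the two columns of (3).** Write $C_k=\begin{bmatrix}\kappa_k&\nu_k\\\nu_k&\omega_k\end{bmatrix}$ in the basis $e_1,e_2$. The first column of the left side of (3) is $\beta(A_1b-A_2\hat a)$. By (6) and $A_2r=\alpha b$ it equals $\beta(-A_2\psi-\sigma\alpha b)$. The second column is $A_1\hat c-A_2b$. By (7) and $A_1r=\alpha a$ it equals $-\alpha r+\beta^2A_1\psi+\alpha\beta^2\sigma a$. Inserting (12) on the right of (3), we obtain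
$$\beta\bigl(-A_2\psi-\sigma\alpha b\bigr)=\beta\kappa_1b+\nu_1\hat c-\beta\kappa_2\hat a-\nu_2b, \tag{14}$$
$$-\alpha r+\beta^2A_1\psi+\alpha\beta^2\sigma a=\beta\nu_1b+\omega_1\hat c-\beta\nu_2\hat a-\omega_2b . \tag{15}$$

## 9. If $\psi=0$, then $\sigma^2=-1/\beta^2$

Let $\psi=0$. Then $\hat a=a+\sigma r$ and $\hat c=c+\beta^2\sigma r$. The vectors $a,b,c,r$ are independent, and (15) gives, for the coefficients of $a$, $c$, $r$,
$$\alpha\beta^2\sigma=-\beta\nu_2,\qquad0=\omega_1,\qquad-\alpha=\beta^2\sigma\omega_1-\beta\nu_2\sigma=\alpha\beta^2\sigma^2 .$$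
So $\sigma^2=-1/\beta^2$, impossible for real $\sigma$.

This is the place where real and complex differ, and one can see the complex completion of Section 5 here. Its extra space has the orthonormal basis $e_1=\beta x-i\alpha$, $e_2=y$, and $X_k\varphi=\iota^*(x_k\varphi)$. For example, $X_1e_1$ has $E$-part $\beta a$ and $r$-component $\int x(\beta x-i\alpha)(\alpha x-i\beta)=-i(\alpha^2+\beta^2)=-i$, so $X_1e_1=\beta(a-\tfrac i\beta r)$. In the same way, $X_1e_2=b$, $X_2e_1=\beta b$ and $X_2e_2=c-i\beta r$. This is (12) and (13) with $\psi=0$ and $\sigma=-i/\beta$, and indeed $\sigma^2=-1/\beta^2$.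

We are not done, because the point $z_0$ might help.

## 10. If $\psi\neq0$, then (4) fails by $1/(w\beta)$

Let $\psi\ne0$. Then $\theta\ne0$ and $z_0=(\lambda,\mu)\in Z$. Put $w=w_{z_0}$ and $\Theta=\theta w$.

**Step 1: formulas for $\psi$.** The projection of $\delta$ to $P_1$ is $\delta-\pi(\delta)=w(1+\lambda x+\mu y)$, so $\psi=\theta\delta-\Theta(1+\lambda x+\mu y)$. Multiplying by $x$ and by $y$ and applying $\pi$,
$$\pi(x\psi)=\lambda\psi-\Theta(\lambda a+\mu b),\qquad\pi(y\psi)=\mu\psi-\Theta(\lambda b+\mu c) .$$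
For $g\in E$ we have $\langle\psi,g\rangle=\theta\langle\delta,g\rangle=\Theta g(z_0)$, hence
$$\langle\psi,a\rangle=\Theta(\lambda^2-1),\qquad\langle\psi,b\rangle=\Theta\lambda\mu,\qquad\langle\psi,c\rangle=\Theta(\mu^2-1),$$
and $|\psi|^2=\theta^2\bigl(w-w^2(1+\lambda^2+\mu^2)\bigr)=\Theta^2\bigl(\tfrac1w-1-\lambda^2-\mu^2\bigr)$. By (5),
$$A_1\psi=\lambda\psi-\Theta(\lambda a+\mu b)+\alpha\Theta(\lambda^2-1)r,\qquad A_2\psi=\mu\psi-\Theta(\lambda b+\mu c)+\alpha\Theta\lambda\mu\,r .$$
The vectors $a,b,c,\psi,r$ are independent, because $\delta\notin P_2$. So we may compare coefficients.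

**Step 2: equation (15) fixes $\Theta$ and $\sigma$.** Written out, it is
$$-\alpha r+\beta^2\bigl[\lambda\psi-\Theta(\lambda a+\mu b)+\alpha\Theta(\lambda^2-1)r\bigr]+\alpha\beta^2\sigma a$$
$$=\beta\nu_1b+\omega_1(c+\beta^2\psi+\beta^2\sigma r)-\beta\nu_2(a+\psi+\sigma r)-\omega_2b .$$
The coefficients give:

* $c$: $\omega_1=0$;
* $\psi$: $\beta^2\lambda=-\beta\nu_2$, so $\nu_2=-\beta\lambda$;
* $a$: $-\beta^2\Theta\lambda+\alpha\beta^2\sigma=-\beta\nu_2=\beta^2\lambda$, so $\alpha\sigma=\lambda(1+\Theta)$;
* $b$: $-\beta^2\Theta\mu=\beta\nu_1-\omega_2$, so $\omega_2=\beta\nu_1+\beta^2\Theta\mu$;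
* $r$: $-\alpha+\alpha\beta^2\Theta(\lambda^2-1)=-\beta\nu_2\sigma=\beta^2\lambda\sigma$.

Multiply the last equation by $\alpha$ and insert $\alpha\sigma=\lambda(1+\Theta)$:
$$-\alpha^2(1+\beta^2\Theta)=\beta^2\lambda^2(1+\Theta-\alpha^2\Theta)=\beta^2\lambda^2(1+\beta^2\Theta),$$
that is, $(1+\beta^2\Theta)(\alpha^2+\beta^2\lambda^2)=0$. The second factor is positive, so
$$\Theta=-\frac1{\beta^2},\qquad\sigma=\frac\lambda\alpha\Bigl(1-\frac1{\beta^2}\Bigr)=-\frac{\alpha\lambda}{\beta^2} .$$

**Step 3: equation (14) fixes the rest.** Written out, it is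
$$\beta\bigl[-\mu\psi+\Theta(\lambda b+\mu c)-\alpha\Theta\lambda\mu\,r-\alpha\sigma b\bigr]=\beta\kappa_1b+\nu_1(c+\beta^2\psi+\beta^2\sigma r)-\beta\kappa_2(a+\psi+\sigma r)-\nu_2b .$$
The coefficients give:

* $a$: $\kappa_2=0$;
* $\psi$: $-\beta\mu=\beta^2\nu_1$, so $\nu_1=-\mu/\beta$;
* $b$: $\beta\Theta\lambda-\alpha\beta\sigma=\beta\kappa_1-\nu_2$. By $\alpha\sigma=\lambda(1+\Theta)$ the left side is $-\beta\lambda$, so $\beta\kappa_1=-\beta\lambda+\nu_2=-2\beta\lambda$ and $\kappa_1=-2\lambda$.

Also $\omega_2=\beta\nu_1+\beta^2\Theta\mu=-\mu-\mu=-2\mu$. The two coefficients not yet used, of $c$ and $r$, read $\beta\Theta\mu=\nu_1$ and $-\alpha\beta\Theta\lambda\mu=\beta^2\sigma\nu_1$. Both hold with the values found. So (2) and (3) are now satisfied by real data, and only (4) can give a contradiction.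

**Step 4: the $(1,2)$ entry of (4).** First,
$$[C_1,C_2]_{12}=\kappa_1\nu_2+\nu_1\omega_2-\kappa_2\nu_1-\nu_2\omega_1=2\beta\lambda^2+\frac{2\mu^2}\beta .$$
Next, by (13), Step 1 and $\langle a,c\rangle-\langle b,b\rangle=-1$,
$$\langle\hat a,\hat c\rangle-\langle b,b\rangle=-1+\beta^2\Theta(\lambda^2-1)+\Theta(\mu^2-1)+\beta^2\Theta^2\Bigl(\frac1w-1-\lambda^2-\mu^2\Bigr)+\beta^2\sigma^2 .$$
With $\Theta=-1/\beta^2$ and $\beta^2\sigma^2=\alpha^2\lambda^2/\beta^2$, the right side is
$$-1-\lambda^2+1-\frac{\mu^2-1}{\beta^2}+\frac1{\beta^2}\Bigl(\frac1w-1-\lambda^2-\mu^2\Bigr)+\frac{\alpha^2\lambda^2}{\beta^2}=\frac1{w\beta^2}-\frac{2\mu^2}{\beta^2}-\lambda^2-\frac{(1-\alpha^2)\lambda^2}{\beta^2}=\frac1{w\beta^2}-\frac{2\mu^2}{\beta^2}-2\lambda^2 .$$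
By (12), the $(1,2)$ entry of $X_1^TX_2-X_2^TX_1$ is $\langle X_1e_1,X_2e_2\rangle-\langle X_2e_1,X_1e_2\rangle=\beta(\langle\hat a,\hat c\rangle-\langle b,b\rangle)$. So (4) says
$$0=\beta\bigl(\langle\hat a,\hat c\rangle-\langle b,b\rangle\bigr)+[C_1,C_2]_{12}=\frac1{w\beta}-\frac{2\mu^2}\beta-2\beta\lambda^2+2\beta\lambda^2+\frac{2\mu^2}\beta=\frac1{w\beta}>0,$$
a contradiction. Hence $\operatorname{csd}\ge3$. With Section 5 and Lemma 2, $\operatorname{csd}=3$ and $\operatorname{chd}=2$, and Theorem 3 is proved. The answer to the question is negative. $\blacksquare$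

## 11. Adding blocks of defect one: all values $p\ge2$

We prove Theorem 4. The first statement is Lemma 2, and $p=2$ is Theorem 3. Let $k=p-2\ge1$. We add to the pair of Section 5 $k$ pairs of the triangle type, each with defect one. Defects of direct sums are only bounded above by the sum of the defects (Proposition 1(b) shows that one must be careful), so the lower bounds need proof.

**Step 1: the pair.** Choose translations $\tau^{(1)},\dots,\tau^{(k)}\in\mathbb R^2$ such that $Z,\ Z_1=Z+\tau^{(1)},\dots,Z_k=Z+\tau^{(k)}$ are pairwise disjoint, and let $\mu_i$ be the corresponding translate of the measure. Let $G_i=1^\perp\subset L^2_{\mathbb R}(\mu_i)$, let $\pi_i$ be the projection onto $G_i$, and put $T_j^{(i)}g=\pi_i(x_jg)$, $j=1,2$. Let $\mathsf x_i=\pi_i(x)$, $\mathsf y_i=\pi_i(y)$ be the centered coordinate functions, orthonormal by (H1). For $g\in G_i$ the mean of $yg$ is $\langle g,y\rangle=\langle g,\mathsf y_i\rangle$, so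
$$T_1^{(i)}T_2^{(i)}g=\pi_i(xyg)-\langle g,\mathsf y_i\rangle\mathsf x_i,\qquad T_2^{(i)}T_1^{(i)}g=\pi_i(xyg)-\langle g,\mathsf x_i\rangle\mathsf y_i,$$
and $[T_1^{(i)},T_2^{(i)}]=\mathsf y_i\wedge\mathsf x_i$. Consider $\mathbf A_j=A_j\oplus T_j^{(1)}\oplus\dots\oplus T_j^{(k)}$ on $\mathcal H\oplus G_1\oplus\dots\oplus G_k$, and call $\mathcal H$ block $0$. Then
$$-[\mathbf A_1,\mathbf A_2]=b\wedge d+\sum_i\mathsf x_i\wedge\mathsf y_i\quad\text{has rank }2k+2\text{ and range }\mathbf S=\operatorname{span}(b,d,\mathsf x_1,\mathsf y_1,\dots,\mathsf x_k,\mathsf y_k) . \tag{16}$$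
Each $T^{(i)}$ has a real commuting completion with one extra dimension, multiplication on $L^2(\mu_i)$. Taking direct sums with the completions of Section 5, $\operatorname{chd}\le k+2$ and $\operatorname{csd}\le k+3$.

**Step 2: degrees in blocks.** Let $\mathcal P^{(j)}=P_{2+j}(Z)\oplus P_{1+j}(Z_1)\oplus\dots\oplus P_{1+j}(Z_k)$, $0\le j\le2$, and let $\mathrm{lp}_j$ be the vector of homogeneous parts of degrees $(2+j;1+j,\dots,1+j)$ on $\mathcal P^{(j)}$. All degrees are at most $4$, so by (H2) and its translates these parts are well defined. For a vector $h$ let $h_E$ be $h$ with its $r$-component deleted, and let $h_i$ be its component in $G_i$. In block $0$ we have (8), and in block $i\ge1$ we have $(\mathbf A_jh)_i\in x_jh_i+P_0$. So, for any completion, (3) gives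
$$x(X_2\varphi)_E-y(X_1\varphi)_E\in R_E+\mathcal P^{(0)},\qquad R=\operatorname{ran}X_1+\operatorname{ran}X_2\supset\mathbf S, \tag{17}$$
where $R\supset\mathbf S$ comes from (2) and (16). Elements of $\mathbf S\subset\mathcal P^{(0)}$ are determined by $\mathrm{lp}_0$, and $\mathrm{lp}_0(\mathbf S)=Q\oplus\{\text{linear forms}\}^k$. We claim:
$$h_1,h_2\in\mathbf S,\ xh_2-yh_1\in\mathcal P^{(0)}\ \Longrightarrow\ h_1=\sum_i\tau_i\mathsf x_i,\quad h_2=\sum_i\tau_i\mathsf y_i\ \text{ with scalars }\tau_i . \tag{18}$$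
Indeed $\mathrm{lp}_1(xh_2-yh_1)=0$. In block $0$ this is $xq_2=yq_1$ with $q_1,q_2\in Q$, so both vanish by Lemma 5. In block $i$ it is $xl_2=yl_1$ with linear forms, so $l_1=\tau_ix$ and $l_2=\tau_iy$. Both (17) and (18) hold over $\mathbb C$ as well.

**Step 3: $R\ne\mathbf S$, in the real and the complex case.** If $R=\mathbf S$, then the right side of (17) is $\mathcal P^{(0)}$. By (18), $X_1\varphi,X_2\varphi\in\bigoplus_iG_i$ for all $\varphi$ (complexified in the complex case), so $R\subset\bigoplus_iG_i$. This contradicts $b\in R$.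

**Step 4: $\operatorname{chd}=k+2$.** If $\operatorname{chd}\le k+1$, take a Hermitian completion with exactly $k+1$ extra dimensions. Then $\dim R\le2k+2=\dim\mathbf S$, so $R=\mathbf S$, which Step 3 excludes.

It remains to prove $\operatorname{csd}\ge k+3$. Suppose a real completion with $F=\mathbb R^{k+2}$ exists.

**Step 5: $\dim R=2k+3$.** Let $W=[X_1\ X_2]$, of rank $\dim R$, and $J=\begin{bmatrix}0&I\\-I&0\end{bmatrix}$. Then $WJW^T=X_1X_2^T-X_2X_1^T$, and Sylvester's rank inequality gives $2k+2=\operatorname{rank}(WJW^T)\ge2\dim R-2(k+2)$, so $\dim R\le2k+3$. As $R\neq\mathbf S$, equality holds. Choose $e\in R\setminus\mathbf S$, and $\varepsilon:R\to\mathbb R$ linear with $\ker\varepsilon=\mathbf S$, $\varepsilon(e)=1$, and put $\varepsilon_j=\varepsilon\circ X_j\in F^*$. These are not both $0$, and $R_E+\mathcal P^{(0)}=\mathbb Re_E+\mathcal P^{(0)}$.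

**Step 6: $\varepsilon_1,\varepsilon_2$ are not dependent.** Suppose $\varepsilon_j=\zeta_j\eta$ with $\eta\ne0$ and $(\zeta_1,\zeta_2)\ne0$. For $\varphi\in\ker\eta$ we have $X_j\varphi\in\mathbf S$.

Suppose first that $\mathrm{lp}_1(xX_2\varphi-yX_1\varphi)\ne0$ for some $\varphi\in\ker\eta$. By (17), $xX_2\varphi-yX_1\varphi\in\tau e_E+\mathcal P^{(0)}$ with $\tau\ne0$, so $e_E\in\mathcal P^{(1)}$ and $\mathrm{lp}_1(e_E)\ne0$. Take $\varphi_1$ with $\eta(\varphi_1)=1$. Then $X_j\varphi_1\in\zeta_je+\mathbf S$, and (17) gives $(\zeta_2x-\zeta_1y)e_E\in\mathcal P^{(1)}$. Applying $\mathrm{lp}_2$, we get $(\zeta_2x-\zeta_1y)\,\mathrm{lp}_1(e_E)=0$. Some component of $\mathrm{lp}_1(e_E)$ is a nonzero polynomial, a contradiction.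

Otherwise $xX_2\varphi-yX_1\varphi\in\mathcal P^{(0)}$ for all $\varphi\in\ker\eta$. By (18), $X_1\varphi=\sum\tau_i(\varphi)\mathsf x_i$ and $X_2\varphi=\sum\tau_i(\varphi)\mathsf y_i$ there, with $\tau_i\in(\ker\eta)^*$. Let now $\varphi_1$ be a unit vector orthogonal to $\ker\eta$, $\xi_j=X_j\varphi_1$, and $\Gamma_{im}=\langle\tau_i,\tau_m\rangle$. Evaluating (2) in an orthonormal basis of $\ker\eta$ together with $\varphi_1$, we get $\sum_{i,m}\Gamma_{im}\mathsf x_i\wedge\mathsf y_m+\xi_1\wedge\xi_2=b\wedge d+\sum_i\mathsf x_i\wedge\mathsf y_i$, that is, with $\delta_{im}$ the Kronecker symbol,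
$$\xi_1\wedge\xi_2=b\wedge d+\sum_{i,m}(\delta_{im}-\Gamma_{im})\,\mathsf x_i\wedge\mathsf y_m .$$
The right side has rank $2+2\operatorname{rank}(I-\Gamma)$ and the left side has rank $\le2$. So $\Gamma=I$ and $\xi_1\wedge\xi_2=b\wedge d$. Comparing ranges, $\xi_j\in\operatorname{span}(b,d)$. Thus $R\subset\mathbf S$, a contradiction.

**Step 7: the normal form.** So $\varepsilon_1,\varepsilon_2$ are independent and $(\varepsilon_1,\varepsilon_2):F\to\mathbb R^2$ is onto. Taking $\varphi$ with values $(0,1)$ and $(1,0)$ in (17), we find $\lambda,\mu\in\mathbb R$ with $(x-\lambda)e_E,(y-\mu)e_E\in\mathcal P^{(1)}$. Let $z_0=(\lambda,\mu)$. In each block we have $(x-\lambda)e_E=c_1$ and $(y-\mu)e_E=c_2$ with $c_1,c_2$ of degree $\le3$ (block $0$) or $\le2$ (other blocks). Then $(y-\mu)c_1=(x-\lambda)c_2$ as polynomials, so $c_1=(x-\lambda)q$ and $c_2=(y-\mu)q$, with $q\in P_2$ (block $0$) or $q\in P_1$ (other blocks). There $e_E-q$ vanishes at all nodes except possibly $z_0$. The node sets are disjoint, so $z_0$ lies in at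 most one of them. Hence $e_E\in\mathcal P^{(0)}+\mathbb R\delta$, where $\delta$ is the indicator of $z_0$ in the unique block whose node set contains $z_0$, and $\delta=0$ if there is none. If $\delta\ne0$, then $\delta\notin\mathcal P^{(1)}$. Otherwise $(x-\lambda)\delta$ would be, in that block, a nonzero polynomial of degree $\le4$ vanishing on the node set.

Since $\mathbf S\subset\mathcal P^{(0)}$, we have $R_E\subset\mathcal P^{(0)}+\mathbb R\delta$, and we may define $\operatorname{top}(h)$, for $h\in R$, as $\mathrm{lp}_0$ of the $\mathcal P^{(0)}$-component of $h_E$. Write $(X_j\varphi)_E=p_j+\theta_j\delta$ with $p_j\in\mathcal P^{(0)}$. By $x\delta=\lambda\delta$, $y\delta=\mu\delta$ and (17), $xp_2-yp_1\in\mathcal P^{(0)}+\mathbb R\delta$. As it also lies in $\mathcal P^{(1)}$, it lies in $\mathcal P^{(0)}$. So $\mathrm{lp}_1(xp_2-yp_1)=0$, and divisibility in each block gives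
$$\operatorname{top}(X_1\varphi)=(xl;\tau_1x,\dots,\tau_kx),\qquad\operatorname{top}(X_2\varphi)=(yl;\tau_1y,\dots,\tau_ky),$$
with $l=s(\varphi)x+t(\varphi)y$ and $s,t,\tau_i\in F^*$. The map $\operatorname{top}$ goes from $R$, of dimension $2k+3$, to $\{\text{quadratic forms}\}\oplus\{\text{linear forms}\}^k$, of the same dimension. If it were not injective, then $\operatorname{top}(R)=\operatorname{top}(\mathbf S)$, since $\operatorname{top}(\mathbf S)=Q\oplus\{\text{linear forms}\}^k$ already has dimension $2k+2$. Then $xl,yl\in Q$, and $l\equiv0$ by Lemma 5. So the block-$0$ part of $\operatorname{top}$ would vanish on $R$, contradicting $b\in R$. So $\operatorname{top}$ is an isomorphism.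

Let $\hat a,\hat c\in R$ have tops $(x^2;0)$ and $(y^2;0)$. As before, $\hat c=d+\beta^2\hat a$, and comparing tops,
$$X_1\varphi=s\hat a+tb+\sum_i\tau_i\mathsf x_i,\qquad X_2\varphi=sb+t\hat c+\sum_i\tau_i\mathsf y_i .$$
Equation (2) becomes
$$|s|^2\,\hat a\wedge b+\langle s,t\rangle\,\hat a\wedge\hat c+|t|^2\,b\wedge\hat c+\sum_i\langle s,\tau_i\rangle(\hat a\wedge\mathsf y_i+\mathsf x_i\wedge b)+\sum_i\langle t,\tau_i\rangle(b\wedge\mathsf y_i+\mathsf x_i\wedge\hat c)+\sum_{i,m}\langle\tau_i,\tau_m\rangle\,\mathsf x_i\wedge\mathsf y_m$$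
$$=b\wedge\hat c+\beta^2\,\hat a\wedge b+\sum_i\mathsf x_i\wedge\mathsf y_i .$$
The vectors $\hat a,b,\hat c,\mathsf x_i,\mathsf y_i$ are independent, hence so are their bivectors, and $s/\beta,t,\tau_1,\dots,\tau_k$ are orthonormal in $F^*$. In the dual orthonormal basis of $F$, (12) holds, and
$$X_1e_{2+i}=\mathsf x_i,\qquad X_2e_{2+i}=\mathsf y_i\qquad(1\le i\le k) .$$

**Step 8: reduction to Sections 9 and 10.** In block $0$, $\hat a_E$ lies in $x^2+P_1+\mathbb R\delta$. In block $i\ge1$ its $\mathcal P^{(0)}$-component has no linear part, so $\hat a$ lies there in $P_0+\mathbb R\delta$. Here $\delta$ is present in at most one block. Applying $\pi$ and the $\pi_i$,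
$$\hat a=a+\psi+\sigma r+\chi,\qquad\psi=\theta\pi(\delta)\text{ in block }0,\qquad\chi\in\bigoplus_iG_i\text{ a multiple of some }\pi_i(\delta),$$
and at most one of $\psi,\chi$ is nonzero.

The vectors $X_je_{2+i}$ have no block-$0$ component. So the block-$0$ components of columns $1$ and $2$ of (3) are exactly (14) and (15), with $\kappa_j,\nu_j,\omega_j$ the entries of the upper left $2\times2$ block of $C_j$, and with $\hat a,\hat c$ replaced by their block-$0$ parts $a+\psi+\sigma r$ and $c+\beta^2\psi+\beta^2\sigma r$. If $\psi=0$, Section 9 gives $\sigma^2=-1/\beta^2$, a contradiction. So $\psi\ne0$ and $\chi=0$, and all the values found in Steps 2 and 3 of Section 10 hold.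

Now look at block $i\ge1$ of columns $m=1,2$ of (3). Since $\chi=0$, the vectors $\hat a,b,\hat c$ have no component there, so the left side is $0$, and
$$0=(C_1)_{2+i,m}\,\mathsf y_i-(C_2)_{2+i,m}\,\mathsf x_i,\qquad\text{hence }(C_j)_{2+i,m}=0\quad(j=1,2;\ m=1,2).$$
Therefore $[C_1,C_2]_{12}$ involves only the upper left $2\times2$ blocks, and the $(1,2)$ entry of (4) is the same as in Step 4 of Section 10. It reads $0=1/(w\beta)$, a contradiction.

Hence $\operatorname{csd}\ge k+3$. Together with Steps 1 and 4, $\operatorname{csd}=k+3=p+1$ and $\operatorname{chd}=k+2=p$. $\blacksquare$
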